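# Sums of elements of a division group: small height forces a single term

## The numbers $1+2^{1/n}$

Start with $2^{1/n}$. Its $n$-th power is $2$, so its absolute logarithmic height is
$$h(2^{1/n})=\frac{h(2)}n=\frac{\log 2}n,$$
which tends to $0$. Now add $1$. The number $y_n=1+2^{1/n}$ is an algebraic integer, so only archimedean places contribute to its height. Since $X^n-2$ is irreducible (Eisenstein), the conjugates of $y_n$ are the $n$ numbers $1+e^{2\pi i k/n}2^{1/n}$. Writing $r=2^{1/n}\ge 1$ and $\theta=2\pi k/n$, we have
$$|1+re^{i\theta}|^2=1+r^2+2r\cos\theta\ \ge\ 3\qquad\text{whenever }\cos\theta\ge \tfrac12 .$$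
This holds for all $k$ with $|k|\le n/6$. There are $2\lfloor n/6\rfloor+1\ge\lfloor n/6\rfloor+1>n/6$ such $k$, so at least one sixth of the conjugates have modulus at least $\sqrt3$, and
$$h(y_n)\ \ge\ \tfrac16\cdot\tfrac12\log 3=\tfrac1{12}\log 3 .$$

So $2^{1/n}$ has height tending to $0$, while $1+2^{1/n}$ does not. The reason is visible. Galois conjugation rotates the term $2^{1/n}$ but not the term $1$, so the moduli of the conjugates are spread out. A number of small height must instead have most of its conjugates near the unit circle.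

Some sums do have small height: with $\omega=e^{2\pi i/3}$ we get $2^{1/n}+\omega 2^{1/n}=-\omega^2 2^{1/n}$. This sum has collapsed to a root of unity times a power of $2$. Is collapsing the only way? And what if the coefficients are not $1$ but arbitrary elements of $\mathbb Q(\mu_\infty)$, varying with $n$? To ask this properly we need some definitions.

## Division groups, length, and the statement to be proved

Let $\Gamma\subset\overline{\mathbb Q}^*$ be a finitely generated subgroup, and let $\mu_\infty$ be the group of all roots of unity.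

**Definition (division group, base field).** $\Gamma_{\mathrm{div}}$ is the set of $\gamma\in\overline{\mathbb Q}^*$ for which there is $n\in\mathbb N=\{1,2,\dots\}$ with $\gamma^n\in\Gamma$. We put $K_\Gamma=\mathbb Q(\mu_\infty,\Gamma)$.

If $\gamma^n,\gamma'^{m}\in\Gamma$ then $(\gamma\gamma')^{nm}\in\Gamma$, so $\Gamma_{\mathrm{div}}$ is a group. It contains $\Gamma$, and it contains $\mu_\infty$ because $1\in\Gamma$. We abbreviate $A=\Gamma_{\mathrm{div}}$. For $\Gamma=\{2^k: k\in\mathbb Z\}$ we get $A=\{\zeta 2^r:\zeta\in\mu_\infty,\ r\in\mathbb Q\}$ and $K_\Gamma=\mathbb Q(\mu_\infty)$. For a set $X$ of algebraic numbers, $X.\Gamma_{\mathrm{div}}$ is the set of products $x\gamma$ with $x\in X$, $\gamma\in\Gamma_{\mathrm{div}}$.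

**Definition (length).** The length of $x\in\mathbb Q(\Gamma_{\mathrm{div}})$ is the smallest $l\in\mathbb N$ such that $x=\sum_{j=1}^l x_j\gamma_j$ with $x_j\in K_\Gamma$ and $\gamma_j\in\Gamma_{\mathrm{div}}$. For $N\in\mathbb N$, $l_N(\Gamma)$ is the set of elements of length $\le N$.

For $\Gamma=\{2^k\}$, the number $1+2^{1/n}$ has length at most $2$, and $2^{1/n}+\omega2^{1/n}=(1+\omega)2^{1/n}$ has length $1$. In general $l_1(\Gamma)=K_\Gamma.\Gamma_{\mathrm{div}}$. If $\Gamma=\{1\}$, then $\Gamma_{\mathrm{div}}=\mu_\infty\subset K_\Gamma$, and $l_N(\Gamma)=\mathbb Q(\mu_\infty)$ for every $N$.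

**Heights.** Let $E$ be a number field of degree $d$. For each place $v$ of $E$ let $|\cdot|_v$ extend the usual absolute value of $\mathbb Q$, and let $d_v$ be the local degree, so that $\sum_{v\mid p}d_v=d$ for each place $p$ of $\mathbb Q$. For $\alpha\in E^*$,
$$h(\alpha)=\sum_v\frac{d_v}{d}\log^+|\alpha|_v,\qquad \sum_v\frac{d_v}d\log|\alpha|_v=0,\qquad \log^+x=\max(\log x,0).$$
The first is the definition of the absolute logarithmic Weil height ($h(0)=0$), the second is the product formula. We use that $h(\alpha)$ does not depend on $E$, that $h(\sigma\alpha)=h(\alpha)$ for Galois automorphisms $\sigma$, and that $h(\alpha^r)=|r|\,h(\alpha)$ for $r\in\mathbb Z$.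

Fix $\overline{\mathbb Q}\subset\mathbb C$ with the complex absolute value $|\cdot|$, and let $G_{\mathbb Q}=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$. Haar measures on compact groups have total mass $1$. Each of the $d$ embeddings $E\to\mathbb C$ is the restriction of a set of $\sigma\in G_{\mathbb Q}$ of measure $1/d$. Hence the archimedean parts of the two sums above are $\int_{G_{\mathbb Q}}\log^+|\sigma\alpha|\,d\sigma$ and $\int_{G_{\mathbb Q}}\log|\sigma\alpha|\,d\sigma$; the integrands are locally constant. Since $|\log x|=\log^+x+\log^+(1/x)$ and $h(1/\alpha)=h(\alpha)$,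
$$\int_{G_{\mathbb Q}}\bigl|\log|\sigma\alpha|\bigr|\,d\sigma\ \le\ h(\alpha)+h(1/\alpha)=2h(\alpha)\qquad(\alpha\in\overline{\mathbb Q}^*).\tag{1}$$
This is the precise form of "small height puts most conjugates near the unit circle".

**Definition (density near the circle).** Let $O_\Gamma(\alpha)$ be the orbit of $\alpha$ under $\mathrm{Gal}(\overline{\mathbb Q}/K_\Gamma)$. For $\varepsilon>0$,
$$d_{\Gamma,\varepsilon}(\alpha)=\frac{\#\{x\in O_\Gamma(\alpha):1-\varepsilon\le|x|^2\le1+\varepsilon\}}{\#O_\Gamma(\alpha)} .$$

If $\alpha\in\Gamma_{\mathrm{div}}$, say $\alpha^r\in\Gamma$, then every element of $O_\Gamma(\alpha)$ is a root of unity times $\alpha$. They all have modulus $|\alpha|$, and $d_{\Gamma,\varepsilon}(\alpha)$ is $0$ or $1$.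

Plessis, in "A new way to tackle a conjecture of Rémond", arXiv:2201.06226 (2022), has the following conjecture. *Let $N\in\mathbb N$ and let $\Gamma\subset\overline{\mathbb Q}^*$ be a finitely generated subgroup. Let $(y_n)$ be a sequence of $l_N(\Gamma)\setminus\{0\}$ such that $h(y_n)\to0$ and $d_{\Gamma,\varepsilon}(y_n)\to1$ for all $\varepsilon>0$. Then $y_n\in\Gamma_{\mathrm{div}}$ for all $n$ large enough.* We shall prove it, and show that the hypothesis on $d_{\Gamma,\varepsilon}$ is superfluous.

**Theorem 1.** Let $F$ be a finite extension of $K_\Gamma$ and $N\in\mathbb N$. There is $c=c(F,N,\Gamma)>0$ such that $h(y)\ge c$ for every $y=\sum_{j=1}^N x_j\gamma_j$ with $x_j\in F$, $\gamma_j\in\Gamma_{\mathrm{div}}$ and $y\notin\Gamma_{\mathrm{div}}\cup\{0\}$.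

**Corollary 2.** Let $(y_n)$ be a sequence in $l_N(\Gamma)\setminus\{0\}$ with $h(y_n)\to0$. Then $y_n\in\Gamma_{\mathrm{div}}$ for all large $n$. Moreover, for every $\varepsilon>0$, $d_{\Gamma,\varepsilon}(y_n)=1$ for all large $n$, so the density hypothesis holds automatically.

The constant in Theorem 1 depends on $N$. We do not claim a bound uniform in $N$, that is, a positive lower bound for $h$ on all of $\mathbb Q(\Gamma_{\mathrm{div}})^*\setminus\Gamma_{\mathrm{div}}$.

## One term, and the growing field

For one term we have the only deep input of the lecture, used as a black box.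

**Theorem (Rémond).** For every finite extension $F/K_\Gamma$ there is $c>0$ such that $h(\alpha)\ge c$ for all $\alpha\in F^*.\Gamma_{\mathrm{div}}\setminus\Gamma_{\mathrm{div}}$.

Taking $F=K_\Gamma$ gives the conjecture for $N=1$, since $l_1(\Gamma)\setminus\{0\}=K_\Gamma^*.\Gamma_{\mathrm{div}}$. It also covers $\Gamma=\{1\}$ for every $N$.

Now take two terms. The obvious attempt is to factor one out:
$$y=x_1\gamma_1+x_2\gamma_2=\Bigl(x_1+x_2\frac{\gamma_2}{\gamma_1}\Bigr)\gamma_1 .$$
The bracket lies in $F=K_\Gamma(\gamma_2/\gamma_1)$, a finite extension of $K_\Gamma$, so Rémond's theorem applies to $y\in F^*.\Gamma_{\mathrm{div}}$. It fails at one point: the constant depends on $F$, and $F$ depends on $y$.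

For $\Gamma=\{2^k\}$ and $\gamma_2/\gamma_1=2^{1/n}$, the degree of $F$ over $K_\Gamma=\mathbb Q(\mu_\infty)$ really does grow. Suppose $2^{a/m}\in\mathbb Q(\mu_\infty)$ with $a/m$ in lowest terms. By Bézout, $2^{1/m}\in\mathbb Q(\mu_\infty)$. Then $\mathbb Q(2^{1/m})$, of degree $m$, is a subfield of an abelian extension of $\mathbb Q$, hence Galois over $\mathbb Q$, and it contains $e^{2\pi i/m}2^{1/m}$. But it is a real field, so $m\le2$. Thus for odd $n$ the smallest $q\ge 1$ with $(2^{1/n})^q\in\mathbb Q(\mu_\infty)$ is $q=n$. By Kummer theory the degree is $n$.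

The attempt does show how to organize things. If the ratios $\gamma_j/\gamma_i$ had $m$-th powers in $F$ for one fixed $m$, we would hope that all of them lie in a single finite extension $F'$ of $F$. Then the sum collapses to one term over $F'$, and Rémond's theorem finishes. We shall prove this hope (Lemma 5). What remains is the case where the exponents are unbounded. There the Galois group rotates the terms against each other through many angles, as it did for $1+2^{1/n}$.

## Galois characters, and a survivor that changes with the embedding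

Let $L\subset\overline{\mathbb Q}$ be a field containing $\mu_\infty$, and let $y\in\overline{\mathbb Q}^*$ with $y^m\in L$ for some $m\ge1$. For $g\in\mathrm{Gal}(\overline{\mathbb Q}/L)$ put $\chi(g)=g(y)/y$. Since $g(y)^m=y^m$, $\chi(g)\in\mu_m$. Since $g$ fixes $\mu_\infty\subset L$, $gg'(y)=g(\chi(g')y)=\chi(g')\chi(g)y$, so $\chi$ is a homomorphism. Its kernel $\mathrm{Gal}(\overline{\mathbb Q}/L(y))$ is open, so it is continuous. Also $\chi^q=1$ exactly when $y^q\in L$. For $L=\mathbb Q(\mu_\infty)$ and $y=2^{1/n}$, the last section shows that $\chi$ has order $n$ when $n$ is odd.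

**Proposition 3 (gap principle, uniform in the field).** For every $s\ge2$ there are $R_s\ge2$ and $c_s>0$, depending only on $s$, such that the following holds. Let $L\subset\overline{\mathbb Q}$ be a field containing $\mu_\infty$, and let $y_1,\dots,y_s\in\overline{\mathbb Q}^*$ each have some positive power in $L$. Let $\chi_i$ be the character $g\mapsto g(y_i)/y_i\in\mu_\infty$ of $\mathrm{Gal}(\overline{\mathbb Q}/L)$. If $\chi_i/\chi_j$ has order $\ge R_s$ for all $i\ne j$, then $h(y_1+\dots+y_s)\ge c_s$.

To prove it, let $y=\sum y_i$ have small height. For most $\tau\in G_{\mathbb Q}$, most of the numbers $\tau g y=\sum_i\tau(\chi_i(g))\,\tau(y_i)$, $g\in\mathrm{Gal}(\overline{\mathbb Q}/L)$, have modulus near $1$. The coefficients $\tau(y_i)$ are fixed while the roots of unity move. If they move enough, at most one coefficient can be of substantial size. For two terms and a full circle this is one line: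
$$|c_1+c_2u|^2=|c_1|^2+|c_2|^2+2\,\mathrm{Re}(\overline{c_1}c_2u)$$
is constant in $u$, $|u|=1$, only if $c_1c_2=0$. If they move too little it is false: $\bigl|\frac1{\sqrt2}\pm\frac i{\sqrt2}\bigr|=1$ for both signs. Hence the condition on orders.

So for most $\tau$ there is at most one surviving index. One would like to conclude now, but the survivor may depend on $\tau$, and archimedean information alone gives no contradiction. Here is an example with $\Gamma=\{2^k\}$. Let $u=9+4\sqrt5$, $u'=9-4\sqrt5$. Then $uu'=1$ and $u+u'=18$, both are units, and they lie in $\mathbb Q(\mu_\infty)$ because $\sqrt5=1+2(\zeta+\zeta^{-1})$ with $\zeta=e^{2\pi i/5}$. Put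
$$x=\frac u{18}=0.9969\ldots,\qquad x'=\frac{u'}{18}=0.0030\ldots,\qquad y=x+x'\,2^{1/n},\quad n\ge100 .$$
If $\sigma\sqrt5=\sqrt5$, the first term of $\sigma y$ is $x$ and the second has modulus $x'2^{1/n}$. If $\sigma\sqrt5=-\sqrt5$, the moduli are $x'$ and $x2^{1/n}$. Since $1\le2^{1/n}<1.007$, every conjugate of $y$ has modulus within $\frac1{50}$ of $1$. The survivor is the first term for half of the $\sigma$ and the second term for the other half.

The height is nevertheless not small. At a place $v\mid2$ we have $|u|_v=|u'|_v=1$ and $|2^{1/n}|_v<1$, so $|u+u'2^{1/n}|_v=1$ and $|y|_v=|18|_v^{-1}=2$. Summing over $v\mid2$ gives $h(y)\ge\log2$. The finite places supply what the archimedean ones miss.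

To exploit this in general, we isolate $y_i$ and use the product formula for it. Averaging, $y_i=\frac1{\#G}\sum\chi_i(g)^{-1}g(y)$ over representatives of the finite image group $G$, is too expensive. Bounding $|y_i|_v$ through it costs $\#G\cdot h(y)$ from the terms and $\log\#G$ from the denominator, and $\#G$ is unbounded. A cheaper operator works. In the example with $n$ odd, choose $g$ with $g(2^{1/n})=\zeta2^{1/n}$, $\zeta\ne1$. Then $(g-\zeta)y=(1-\zeta)x$: two terms, no denominator. A product of $s-1$ such operators kills all terms but one and expands into only $2^{s-1}$ terms, whatever the size of $G$. This does not recover $y_i$ exactly, but a nonzero multiple by factors of modulus at most $2$.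

## Nearly constant modulus on a finite subgroup of a torus

Let $T=\{z\in\mathbb C:|z|=1\}$. For $c\in\mathbb C^s$ and $t\in T^s$ put $P_c(t)=\sum_ic_it_i$. Let $e_1,\dots,e_s$ be the standard basis of $\mathbb Z^s$, and $t^a=\prod_it_i^{a_i}$ for $a\in\mathbb Z^s$. The order of a character on a finite group is the least $q\ge1$ such that its $q$-th power is trivial there.

**Lemma 4.** Let $s\ge2$, $\eta\in(0,1)$. There are $R\ge2$ and $\varepsilon,\kappa\in(0,1)$ such that: if $G\subset T^s$ is a finite subgroup on which each character $t_i/t_j$ ($i\ne j$) has order $\ge R$, and $c\in\mathbb C^s$ satisfies $\bigl||P_c(t)|-1\bigr|\le\varepsilon$ for a proportion $\ge1-\kappa$ of $t\in G$, then at most one index $i$ has $|c_i|>\eta$.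

*Proof.* Suppose not. Then for every integer $k\ge2s^2$ there are a finite subgroup $G_k$ and a vector $c^{(k)}$ satisfying the assumptions with $R=k$, $\varepsilon=\kappa=1/k$, while at least two coordinates of $c^{(k)}$ have modulus $>\eta$. Write $\mathrm{avg}_k$ for the average over $G_k$. A nontrivial character of $G_k$ has average $0$.

**Step 1: bounding the coefficients.** This is needed to extract a limit. Let $M_k=\max_i|c^{(k)}_i|$. Expanding $|P|^2=\sum_{i,j}c_i\overline{c_j}\,t_i/t_j$ and using that $t_i/t_j$ is nontrivial on $G_k$ for $i\ne j$, we get $\mathrm{avg}_k|P_{c^{(k)}}|^2=\sum_i|c_i^{(k)}|^2\ge M_k^2$. On the other hand $|P_{c^{(k)}}|\le1+\frac1k\le2$ except on a proportion $\le1/k$, where still $|P_{c^{(k)}}|\le sM_k$. Hence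
$$M_k^2\le4+\frac{s^2M_k^2}k\le4+\frac{M_k^2}2,\qquad\text{so } M_k\le2\sqrt2 .$$

**Step 2: passing to a limit group.** The aim is to replace the varying groups $G_k$ by one compact group. Pass to a subsequence along which $c^{(k)}\to c$ and two fixed coordinates of $c^{(k)}$ have modulus $>\eta$, so that those of $c$ have modulus $\ge\eta$. For each $a\in\mathbb Z^s$, the character $t^a$ is trivial on $G_k$ for infinitely many $k$ or nontrivial for infinitely many $k$. As $\mathbb Z^s$ is countable, a diagonal argument gives a further subsequence along which, for each $a$, $t^a$ is either trivial on $G_k$ for all large $k$ or nontrivial on $G_k$ for all large $k$. Let $\Lambda$ be the set of $a$ for which the first alternative holds. It is a subgroup of $\mathbb Z^s$. Since the order of $t_i/t_j$ on $G_k$ tends to infinity,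
$$q(e_i-e_j)\notin\Lambda\qquad(i\ne j,\ q\in\mathbb Z\setminus\{0\}).\tag{2}$$
Let $\Lambda^\perp=\{t\in T^s:t^a=1\ \text{for all }a\in\Lambda\}$, a compact group, with Haar measure $\nu$. The character $t^a$ is trivial on $\Lambda^\perp$ if and only if $a\in\Lambda$. One direction is the definition. For the other, if $a\notin\Lambda$, the finitely generated abelian group $\mathbb Z^s/\Lambda$ has a homomorphism to $T$ that is nontrivial on the class of $a$. Composed with $\mathbb Z^s\to\mathbb Z^s/\Lambda$ it has the form $b\mapsto t^b$ for some $t\in T^s$, and then $t\in\Lambda^\perp$, $t^a\ne1$.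

So for every trigonometric polynomial $f=\sum_af_at^a$ (a finite sum) and all large $k$,
$$\mathrm{avg}_kf=\sum_{a\in\Lambda}f_a=\int f\,d\nu .\tag{3}$$

**Step 3: the limit polynomial has modulus exactly $1$.** Where $\bigl||P_{c^{(k)}}|-1\bigr|\le\frac1k$, we have $\bigl||P_{c^{(k)}}|^2-1\bigr|\le\frac1k(2+\frac1k)$. On the remaining proportion $\le\frac1k$, Step 1 gives $|P_{c^{(k)}}|^2\le8s^2$. Therefore
$$\mathrm{avg}_k\bigl(|P_{c^{(k)}}|^2-1\bigr)^2\le\Bigl(\frac2k+\frac1{k^2}\Bigr)^2+\frac1k(8s^2+1)^2\to0 .$$
Since $c^{(k)}\to c$, $(|P_{c^{(k)}}|^2-1)^2\to(|P_c|^2-1)^2$ uniformly on $T^s$, so $\mathrm{avg}_k(|P_c|^2-1)^2\to0$. The function $(|P_c|^2-1)^2$ is a trigonometric polynomial, so by (3) $\int(|P_c|^2-1)^2\,d\nu=0$. The integrand is continuous and nonnegative and Haar measure has full support, so $|P_c|=1$ on all of $\Lambda^\perp$.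

**Step 4: a circle inside $\Lambda^\perp$ that separates the coordinates.** This reduces to a one-variable identity. By (2), the images of $e_i-e_j$ ($i\ne j$) in $\mathbb Q^s/\Lambda_{\mathbb Q}$, $\Lambda_{\mathbb Q}=\mathbb Q\Lambda$, are nonzero. So the linear forms on this space vanishing at a given one of them form a proper subspace of the dual. Finitely many proper subspaces do not exhaust a $\mathbb Q$-vector space, hence there is a linear form $\lambda:\mathbb Q^s\to\mathbb Q$ vanishing on $\Lambda$ with the $\lambda_i:=\lambda(e_i)$ pairwise distinct. After scaling, $\lambda_i\in\mathbb Z$. For $u\in T$ the point $(u^{\lambda_1},\dots,u^{\lambda_s})$ lies in $\Lambda^\perp$, because its $a$-th monomial is $u^{\lambda(a)}=1$ for $a\in\Lambda$. By Step 3,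
$$\Bigl|\sum_ic_iu^{\lambda_i}\Bigr|^2=\sum_{i,j}c_i\overline{c_j}\,u^{\lambda_i-\lambda_j}=1\qquad(u\in T).$$
Among the indices with $c_i\ne0$ let $p$ have $\lambda_p$ maximal and $q$ have $\lambda_q$ minimal. Two coordinates of $c$ are nonzero, so $\lambda_p>\lambda_q$. As the $\lambda_i$ are distinct, only the pair $(p,q)$ contributes to $u^{\lambda_p-\lambda_q}$, with coefficient $c_p\overline{c_q}\ne0$. But this coefficient of a nonconstant power must vanish: a contradiction. $\square$

## Proof of the gap principle

Let $\eta=2^{-4s}$, let $R,\varepsilon,\kappa$ be given by Lemma 4, and set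
$$R_s=R,\qquad\delta=\log(1+\varepsilon),\qquad c_s=\min\bigl(\delta\kappa/4,\ 2^{1-s}\log2\bigr).$$
Let $y=\sum_iy_i$ be as in Proposition 3 and suppose $h(y)<c_s$. Put $H=\mathrm{Gal}(\overline{\mathbb Q}/L)$, let $\mu$ be the Haar measure of $G_{\mathbb Q}$, and
$$B_i=\{\tau\in G_{\mathbb Q}:|\tau y_i|\le\eta\}.$$
We shall bound $\sum_i\mu(B_i)$ from below by rotation, and from above by the product formula.

**Step 1: isolate one term cheaply.** The purpose is to express a controlled multiple of $y_i$ through few conjugates of $y$, and to see that $y\ne0$. Fix $i$. Since $R\ge2$, for each $j\ne i$ there is $g_j\in H$ with $\chi_i(g_j)\ne\chi_j(g_j)$. The operator $g_j-\chi_j(g_j)$ is linear over $\mathbb Q(\mu_\infty)\subset L$ and multiplies $y_l$ by $\chi_l(g_j)-\chi_j(g_j)$. In particular it kills $y_j$. Hence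
$$w:=\prod_{j\ne i}\bigl(g_j-\chi_j(g_j)\bigr)\,y=\prod_{j\ne i}\bigl(\chi_i(g_j)-\chi_j(g_j)\bigr)\cdot y_i\ \ne0 .\tag{4}$$
In particular $y\ne0$, so (1) applies to $y$. The $g_j$ commute with multiplication by roots of unity, so expanding the product gives
$$w=\sum_{S\subset\{1,\dots,s\}\setminus\{i\}}\xi_S\,g_S(y),\qquad\xi_S\in\mu_\infty,\ g_S\in H,\tag{5}$$
a sum of $2^{s-1}$ terms. Here $g_S$ is the product of the $g_j$, $j\in S$, and $\xi_S=\prod_{j\notin S,\,j\ne i}(-\chi_j(g_j))$.

**Step 2: for most $\tau$, most conjugates of $y$ over $L$ have modulus near $1$ after applying $\tau$.** This transfers (1) from $G_{\mathbb Q}$ to the cosets $\tau H$. If $|\log x|\le\delta$, then $\frac1{1+\varepsilon}\le x\le1+\varepsilon$, so $|x-1|\le\varepsilon$. By (1) and Markov's inequality, the set of $\sigma$ with $\bigl||\sigma y|-1\bigr|>\varepsilon$ has measure $\le2h(y)/\delta$. Let $p(\tau)$ be the Haar measure of $\{g\in H:\bigl||\tau gy|-1\bigr|>\varepsilon\}$. By Fubini and the invariance of $\mu$ under right translation by each $g\in H$,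
$$\int p(\tau)\,d\tau=\int_H\mu\bigl\{\tau:\bigl||\tau gy|-1\bigr|>\varepsilon\bigr\}\,dg\le\frac{2h(y)}\delta .$$
By Markov again, $p(\tau)\le\kappa$ outside a set of measure $\le2h(y)/(\delta\kappa)\le\frac12$.

**Step 3: for such $\tau$, at most one $|\tau y_i|$ exceeds $\eta$.** This is where Lemma 4 enters. Let $\Phi=(\chi_1,\dots,\chi_s):H\to T^s$. Each $\chi_i$ takes values in some $\mu_m$, so $G=\Phi(H)$ is a finite subgroup of $\mu_\infty^s$. The pushforward of Haar measure under the continuous homomorphism $\Phi$ is translation invariant, that is, uniform on $G$. Let $p(\tau)\le\kappa$. For $g\in H$,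
$$\tau gy=\sum_i\tau(\chi_i(g))\,\tau(y_i).$$
Applying $\tau$ coordinatewise is an injective homomorphism on $\mu_\infty^s$. So $(\tau\chi_i(g))_i$ is uniformly distributed on the finite group $\tau(G)$ as $g$ varies, and $t_i/t_j$ has the same order on $\tau(G)$ as on $G$, namely the order of $\chi_i/\chi_j$, which is $\ge R$. Lemma 4 for $\tau(G)$ and $c=(\tau y_i)_i$ says that at least $s-1$ indices satisfy $|\tau y_i|\le\eta$, i.e. $\tau\in B_i$. Integrating the number of such indices over $\tau$,
$$\sum_{i=1}^s\mu(B_i)\ \ge\ (s-1)\Bigl(1-\frac{2h(y)}{\delta\kappa}\Bigr)\ \ge\ \frac{s-1}2 .\tag{6}$$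

**Step 4: the product formula keeps each $B_i$ small.** This controls the changing survivor. Fix $i$ and $w$ as in Step 1, and take a number field $E$ containing $w$, all $g_S(y)$ and all $\xi_S$. From (5) and (4):

* for every finite place $v$ of $E$: $\log|w|_v\le\max_S\log|g_Sy|_v\le\sum_S\log^+|g_Sy|_v$;
* for every $\sigma\in G_{\mathbb Q}$: $|\sigma w|\le2^{s-1}\max_S|\sigma g_Sy|$, so $\log|\sigma w|\le(s-1)\log2+\sum_S\log^+|\sigma g_Sy|$;
* for $\sigma\in B_i$: each factor in (4) satisfies $|\sigma(\chi_i(g_j)-\chi_j(g_j))|\le2$, so $\log|\sigma w|\le(s-1)\log2+\log\eta$.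

In the product formula for $w$, use the third bound on $B_i$, the second off $B_i$, the first at finite places. The $\log^+$ terms add up to at most $\sum_Sh(g_Sy)=2^{s-1}h(y)$. Hence
$$0\le(s-1)\log2+\mu(B_i)\log\eta+2^{s-1}h(y).$$
Since $\log(1/\eta)=4s\log2$, summing over $i$ gives
$$\sum_{i=1}^s\mu(B_i)\le s\cdot\frac{(s-1)\log2+2^{s-1}h(y)}{4s\log2}=\frac{s-1}4+\frac{2^{s-1}h(y)}{4\log2}<\frac{s-1}4+\frac14\le\frac{s-1}2 ,$$
where we used $2^{s-1}h(y)<\log2$ and then $s\ge2$. This contradicts (6). $\square$

Nothing in $c_s$ depends on $L$, on $G$, or on the sizes of the $y_i$. That is the uniformity missing in the first attempt.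

## Bounded exponents stay in one finite extension

We now prove the hope from the discussion of one term.

**Lemma 5.** Let $F/K_\Gamma$ be a finite extension and $m\in\mathbb N$. The field $F_m:=F(\gamma:\gamma\in A,\ \gamma^m\in F)$ is a finite extension of $F$.

*Proof.* Write $F=K_\Gamma(\beta)$ (primitive element) and $k=\mathbb Q(\Gamma,\beta)$. As $\Gamma$ is finitely generated, $k$ is a number field. Moreover $F=k(\mu_\infty)$, so $F/k$ is Galois and abelian. Let $b=\#\mu(k)$ be the number of roots of unity in $k$.

**Step 1: elements of $A\cap F^*$ come from $k$ up to roots of unity and a bounded power.** Precisely, we claim: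
$$\gamma\in A\cap F^*\ \Longrightarrow\ \gamma^b\in\mu_\infty\cdot(A\cap k^*).\tag{7}$$
For example, if $\Gamma=\{2^k\}$ and $F=\mathbb Q(\mu_\infty)$, then $k=\mathbb Q$ and $b=2$. The element $\sqrt2=e^{\pi i/4}+e^{-\pi i/4}$ lies in $A\cap F^*$, but not in $\mu_\infty\cdot\mathbb Q^*$, since $\sqrt2$ is not the modulus of a rational number. Its square $2$ does lie there.

Let $\gamma\in A\cap F^*$ with $\gamma^n\in\Gamma\subset k$. For $\sigma\in\mathrm{Gal}(F/k)$ put $\xi_\sigma=\sigma(\gamma)/\gamma\in\mu_n$, and let $\sigma$ act on $\mu_n$ by $\zeta\mapsto\zeta^{\omega(\sigma)}$. Then $\sigma\tau\gamma=\sigma(\xi_\tau\gamma)=\xi_\tau^{\omega(\sigma)}\xi_\sigma\gamma$, and symmetrically for $\tau\sigma\gamma$. The group is abelian, so $\xi_\tau^{\omega(\sigma)}\xi_\sigma=\xi_\sigma^{\omega(\tau)}\xi_\tau$, i.e.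
$$\xi_\tau^{\omega(\sigma)-1}=\xi_\sigma^{\omega(\tau)-1}.\tag{8}$$
The ideal of $\mathbb Z/n$ generated by all $\omega(\sigma)-1$ is generated by a divisor $d$ of $n$. The elements of $\mu_n$ killed by this ideal are, on the one hand, those killed by $d$, namely $\mu_d$. On the other hand, they are those fixed by every $\sigma\in\mathrm{Gal}(F/k)$, namely $\mu_n\cap k$. So $\mu_d\subset\mu(k)$ and $d\mid b$. Choose integers $a_\sigma$, almost all zero, with $\sum_\sigma a_\sigma(\omega(\sigma)-1)\equiv d\pmod n$, and let $\rho=\prod_\sigma\xi_\sigma^{a_\sigma}\in\mu_n$. By (8), for all $\tau$,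
$$\xi_\tau^d=\prod_\sigma\xi_\tau^{a_\sigma(\omega(\sigma)-1)}=\prod_\sigma\xi_\sigma^{a_\sigma(\omega(\tau)-1)}=\rho^{\omega(\tau)-1}=\frac{\tau(\rho)}\rho .$$
Hence $\tau(\gamma^d/\rho)=\xi_\tau^d\gamma^d/\tau(\rho)=\gamma^d/\rho$ for all $\tau$, so $\gamma^d/\rho\in k^*$. It also lies in the group $A$. Raising to the power $b/d$ gives (7).

**Step 2: finite generation modulo roots of unity.** This turns (7) into finiteness. Let $S$ be a finite set of places of $k$ containing the archimedean ones and those where some generator of $\Gamma$ is not a unit. If $\gamma\in A\cap k^*$ and $\gamma^n\in\Gamma$, then $|\gamma|_v^n=1$ for $v\notin S$, so $\gamma$ is an $S$-unit. By the $S$-unit theorem $A\cap k^*$ is finitely generated. By (7), $\gamma\mapsto\gamma^b$ induces a homomorphism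
$$(A\cap F^*)/\mu_\infty\to(A\cap k^*)\mu_\infty/\mu_\infty .$$
It is injective, since $\gamma^b\in\mu_\infty$ implies $\gamma\in\mu_\infty$. Subgroups of finitely generated abelian groups are finitely generated, so $(A\cap F^*)/\mu_\infty$ is finitely generated. Likewise $\gamma\mapsto\gamma^m$ embeds $\{\gamma\in A:\gamma^m\in F\}/\mu_\infty$ into $(A\cap F^*)/\mu_\infty$, so this group is finitely generated too.

**Step 3: the field.** Since $\mu_\infty\subset F$, the field $F_m$ is generated over $F$ by representatives of finitely many generators of the last group. These are algebraic, so $F_m/F$ is finite. $\square$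

## Grouping the terms by the order of their ratios

*Proof of Theorem 1.* Suppose the theorem fails for $F,N$. Then there is a sequence $(y_n)$ with $h(y_n)\to0$, $y_n\notin A\cup\{0\}$ and
$$y_n=\sum_{j=1}^lx_{n,j}\gamma_{n,j},\qquad x_{n,j}\in F,\ \gamma_{n,j}\in A,$$
where $l=l(n)\le N$ is the *minimal* number of terms in such an expression for $y_n$. Pass to a subsequence along which $l$ is constant. For $\gamma\in A$ let $\chi_\gamma(g)=g(\gamma)/\gamma$ be its character on $H=\mathrm{Gal}(\overline{\mathbb Q}/F)$. It is defined since $\gamma$ has a power in $\Gamma\subset F$ and $\mu_\infty\subset F$. We have $\chi_{\gamma\gamma'}=\chi_\gamma\chi_{\gamma'}$, and $\chi_\gamma^m=1$ iff $\gamma^m\in F$.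

**Step 1: separate bounded from unbounded ratios.** A sequence of positive integers has a subsequence that is constant or tends to $\infty$. So pass to a further subsequence such that for each pair $(i,j)$ the order of $\chi_{\gamma_{n,i}/\gamma_{n,j}}$ is either constant in $n$ or tends to $\infty$, and write $i\sim j$ in the first case. This is an equivalence relation. Only transitivity needs a word: the order of a product of two commuting characters divides the product of their orders. So if $i\sim j\sim l'$, the order for $(i,l')$ is bounded and hence does not tend to $\infty$.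

**Step 2: merge each class into one term over a fixed field.** Here Lemma 5 is used. Let $m$ be a common multiple of the finitely many constant orders and $F'=F_m$. It is a finite extension of $F$, hence of $K_\Gamma$, and it does not depend on $n$. For each class $C$ choose $i_C\in C$ and put
$$y_{n,C}=\sum_{j\in C}x_{n,j}\gamma_{n,j}=z_{n,C}\,\gamma_{n,i_C},\qquad z_{n,C}=\sum_{j\in C}x_{n,j}\frac{\gamma_{n,j}}{\gamma_{n,i_C}} .$$
For $j\in C$, $\chi^m_{\gamma_{n,j}/\gamma_{n,i_C}}=1$, so $(\gamma_{n,j}/\gamma_{n,i_C})^m\in F$ and $\gamma_{n,j}/\gamma_{n,i_C}\in F'$. Thus $z_{n,C}\in F'$. Now $y_n=\sum_Cy_{n,C}$, and each $y_{n,C}\ne0$. Otherwise, if $C$ is not the only class, its terms could be deleted, against the minimality of $l$; and if $C$ is the only class, $y_n=0$. Let $s$ be the number of classes.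

**Step 3: one class.** If $s=1$, the sum has become a single term over $F'$: $y_n=z_{n,C}\gamma_{n,i_C}\in F'^*.\Gamma_{\mathrm{div}}\setminus\Gamma_{\mathrm{div}}$ for all $n$. Rémond's theorem for $F'/K_\Gamma$ bounds $h(y_n)$ below by a positive constant, a contradiction.

**Step 4: several classes.** If $s\ge2$, we check the hypotheses of Proposition 3 with $L=F'\supset\mu_\infty$ and the $s$ terms $y_{n,C}$. Each $\gamma_{n,i_C}$ has a positive power in $\Gamma\subset F'$, so $y_{n,C}$ has a positive power in $F'$. Let $H'=\mathrm{Gal}(\overline{\mathbb Q}/F')$, of index $[F':F]$ in $H$. As $z_{n,C}\in F'$, the character of $H'$ attached to $y_{n,C}$ is $\chi_{\gamma_{n,i_C}}|_{H'}$. For classes $C\ne D$ let $\chi=\chi_{\gamma_{n,i_C}/\gamma_{n,i_D}}$. The image $\chi(H)$ is a finite, hence cyclic, subgroup of $\mu_\infty$ whose order is the order of $\chi$, and this tends to $\infty$ since $i_C\not\sim i_D$. The subgroup $\chi(H')$ has index at most $[F':F]$ in it. So the order of $\chi|_{H'}$ tends to $\infty$ as well, and is $\ge R_s$ for large $n$. Proposition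 3 gives $h(y_n)\ge c_s>0$ for large $n$, a contradiction. $\square$

*Proof of Corollary 2.* Let $y_n\in l_N(\Gamma)\setminus\{0\}$ with $h(y_n)\to0$. Padding with zero coefficients, $y_n$ is a sum of $N$ terms as in Theorem 1 with $F=K_\Gamma$. So $y_n\in\Gamma_{\mathrm{div}}$ as soon as $h(y_n)<c(K_\Gamma,N,\Gamma)$. This proves the conjecture, and the hypothesis on $d_{\Gamma,\varepsilon}$ was not used.

For the last assertion, take such an $n$, let $y=y_n\in\Gamma_{\mathrm{div}}$ and $y^r=g\in\Gamma$. We saw that all elements of $O_\Gamma(y)$ have modulus $|y|$, so it suffices to show $|y_n|\to1$. Let $d=[\mathbb Q(\Gamma):\mathbb Q]$. The $\sigma\in G_{\mathbb Q}$ fixing $\mathbb Q(\Gamma)$ have measure $1/d$ and satisfy $\sigma g=g$. So (1) gives $\frac1d\bigl|\log|g|\bigr|\le2h(g)$. Since $|g|=|y|^r$ and $h(g)=rh(y)$, dividing by $r$ yields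
$$\bigl|\log|y|\bigr|\le2d\,h(y).$$
As $h(y_n)\to0$ and $d$ is fixed, $|y_n|\to1$. Hence $d_{\Gamma,\varepsilon}(y_n)=1$ for all large $n$. $\square$

## How large the orders must be

The number $R_s$ came from a compactness argument. For $s=2$ it can be determined.

**Complement (a).** In Proposition 3 one may take $R_2=3$.

*Proof.* The proof of Proposition 3 uses the orders only through Lemma 4 and through $\chi_i\ne\chi_j$. So it suffices to prove Lemma 4 for $s=2$ with "order $\ge R$" replaced by "order $\ge3$", for suitable $\varepsilon,\kappa$. Suppose this fails for $\varepsilon=\kappa=1/k$ for every $k\ge8$, with $G_k$ and $c^{(k)}$. Steps 1 to 3 of the proof of Lemma 4 go through, except for (2): Step 1 needs only that $t_1/t_2$ is nontrivial on $G_k$, and (3) and Step 3 do not use (2). In place of (2), since $t_1/t_2$ and its square are nontrivial on every $G_k$, we have $\pm(e_1-e_2),\pm2(e_1-e_2)\notin\Lambda$. Therefore on $\Lambda^\perp$ the three characters $1$, $t_1/t_2$, $t_2/t_1$ are pairwise distinct, hence linearly independent. By Step 3, on $\Lambda^\perp$,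
$$|c_1|^2+|c_2|^2+c_1\overline{c_2}\,\frac{t_1}{t_2}+\overline{c_1}c_2\,\frac{t_2}{t_1}=|P_c|^2=1 ,$$
so $c_1\overline{c_2}=0$. But both coordinates of $c$ have modulus $\ge\eta$, a contradiction. $\square$

**Complement (b).** For $s=p$ prime, Proposition 3 fails with $R_p=p$. So necessarily $R_p\ge p+1$; in particular $R_2=3$ is optimal.

*Proof.* The plan is to cut a number of small height into $p$ eigenvectors of an automorphism of order $p$. For $n\ge p+5$ let $\theta_1,\dots,\theta_n$ be the roots of $X^n-X-1$, which is irreducible with Galois group $S_n$ over $\mathbb Q$ (Selmer; Serre, *Topics in Galois Theory*, §4.4). By Landau's inequality its Mahler measure is at most the Euclidean norm $\sqrt3$ of its coefficient vector, so $h(\theta_1)\le\frac{\log\sqrt3}n$.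

Let $Q=\mathbb Q(\mu_\infty)$ and $M=Q(\theta_1,\dots,\theta_n)$. Restriction to the splitting field $E$ of $X^n-X-1$ identifies $\mathrm{Gal}(M/Q)$ with $\mathrm{Gal}(E/E\cap Q)$. As $E\cap Q$ is abelian over $\mathbb Q$, this is a normal subgroup of $S_n$ with abelian quotient, so it contains the commutator subgroup $A_n$. Let $\sigma=(1\,2\cdots p)$ if $p$ is odd and $\sigma=(1\,2)(3\,4)$ if $p=2$. Then $\sigma\in A_n$ has order $p$, and $\sigma^i(\theta_1)=\theta_{i+1}$ for $0\le i<p$. Let $L=M^{\langle\sigma\rangle}\supset\mu_\infty$, let $\zeta$ be a primitive $p$-th root of unity, and for $0\le j<p$ set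
$$y_j=\frac1p\sum_{i=0}^{p-1}\zeta^{-ij}\sigma^i(\theta_1).$$
Shifting the index gives $\sigma y_j=\zeta^jy_j$, so $y_j^p$ is fixed by $\sigma$ and lies in $L$. Since $\sum_j\zeta^{-ij}$ is $p$ for $i=0$ and $0$ for $0<i<p$, $\sum_jy_j=\theta_1$.

We check $y_j\ne0$. If $y_j=0$, then $\sum_i\zeta^{-ij}\theta_{i+1}=0$. Apply the $3$-cycle $\rho=(1\,a\,b)\in A_n\subset\mathrm{Gal}(M/Q)$ with $a,b\notin\{1,\dots,p\}$. It fixes $Q$, hence $\zeta$, and it fixes $\theta_2,\dots,\theta_p$. Subtracting the two relations gives $\theta_1=\rho(\theta_1)$, which is false because $\rho(\theta_1)=\theta_a$ and the roots are distinct.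

The characters $\chi_j$ of $\mathrm{Gal}(\overline{\mathbb Q}/L)$ attached to the $y_j$ factor through $\mathrm{Gal}(M/L)=\langle\sigma\rangle$ with $\chi_j(\sigma)=\zeta^j$. So $\chi_i/\chi_j$ has order exactly $p$ for $i\ne j$. But $h(\sum_jy_j)=h(\theta_1)\to0$ as $n\to\infty$, so no constant $c_p>0$ works with $R_p=p$. $\square$

Thus a statement uniform over all fields $L\supset\mu_\infty$ cannot cover characters of small order. In the proof of Theorem 1 this is the range where Lemma 5 merged the terms; when that left a single class, Rémond's theorem for the fixed field $F'$ supplied the bound.
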